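# Arbitrarily many, but never infinitely many, edge-disjoint directed double rays

## 1. A staircase strip rolled up into an annulus

We begin with a finite digraph, the *gadget*. The infinite digraph that we are after will be a nest of infinitely many gadgets, one around the other.

In $\mathbb Z^2$ we call $(i,j)$ the point in **row** $i$ and **column** $j$; draw $j$ to the right and $i$ upwards. A **lattice path** is a path in $\mathbb Z^2$ each of whose steps is "right", $(0,1)$, or "up", $(1,0)$.

**Data of a gadget.** Integers $n\ge m\ge 2$ and a map $g:\mathbb Z\to\mathbb Z$ that is nondecreasing, onto, and satisfies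
$$g(i+n)=g(i)+m\qquad(i\in\mathbb Z).$$
Since $g$ is nondecreasing and onto, each fibre $g^{-1}(p)$ is a nonempty interval of integers; it has at most $n$ elements, because $g(i+n)>g(i)$. We call $g(i)$ the **position** of $i$, and we say that $i,i'$ have the same **kind** if $g(i)\equiv g(i')\pmod m$. The kind of $i$ depends only on $i$ modulo $n$.

**The strip.** Let
$$S=\{(i,j)\in\mathbb Z^2:\ g(i)<g(j)<g(i)+m\}.$$
It is invariant under translation by $(n,n)$. Let $C$ be the set of orbits of $S$ under this translation; its elements are called **cells**. Rolling the strip up by the translation gives an annulus.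

Row $i$ of $S$ is the set of all $j$ with $g(i)+1\le g(j)\le g(i)+m-1$, a nonempty finite interval since $m\ge2$. Column $j$ of $S$ is the set of all $i$ with $g(j)-m+1\le g(i)\le g(j)-1$, again a nonempty finite interval. Their ends are

* the **left end** of row $i$: $(i,\ \min g^{-1}(g(i)+1))$;
* the **right end** of row $i$: $(i,\ \max g^{-1}(g(i)+m-1))$;
* the **bottom** of column $j$: $(\min g^{-1}(g(j)-m+1),\ j)$;
* the **top** of column $j$: $(\max g^{-1}(g(j)-1),\ j)$.

Left ends and tops lie on the upper left side of the strip, which we regard as the *outer* circle of the annulus. Right ends and bottoms lie on the lower right side, the *inner* circle.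

**Cells are pairs of lanes.** A residue class modulo $n$ is a **lane** of the gadget. The rows $i$ in one lane form one orbit of rows, and we speak of "row $\lambda$" for a lane $\lambda$; likewise for columns. Let $\lambda,\mu$ be lanes. If they have the same kind, then no point of $S$ lies in a row of $\lambda$ and a column of $\mu$, because $g(j)\equiv g(i)\pmod m$ excludes $g(i)<g(j)<g(i)+m$. If they have different kinds, fix $i\in\lambda$. The elements of $\mu$ are $j_0+tn$, with positions $g(j_0)+tm$, and exactly one of these lies strictly between $g(i)$ and $g(i)+m$. So the orbits correspond to the ordered pairs $(\lambda,\mu)$ of lanes of different kinds: *row $\lambda$ and column $\mu$ cross in exactly one cell if their kinds differ, and in none if their kinds agree.* In particular $C$ is finite, and we record: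

$$\text{Each row and each column visits no cell twice; distinct rows are disjoint in } C;\ \text{distinct columns too;}$$
$$\text{row }\lambda\text{ and column }\mu\text{ are disjoint in } C\text{ if }\lambda,\mu\text{ have the same kind (for instance if }\lambda=\mu).\tag{1}$$

**The gadget digraph.** $G$ has two vertices $c^-,c^+$ for each cell $c$, and the edge $c^-\to c^+$. If $c$ is the orbit of $(i,j)$, there is an edge $c^+\to c_1^-$ for $c_1$ the orbit of $(i,j+1)$ if that point lies in $S$, and for $c_1$ the orbit of $(i+1,j)$ if that point lies in $S$. The two target cells are distinct, since $(1,-1)$ is not a multiple of $(n,n)$.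

A directed path of $G$ from some $c^-$ to some $d^+$ is thus a sequence of distinct cells, each obtained from the previous one by a step right or up. Once a point of the first cell is chosen, the sequence lifts uniquely to a lattice path in $S$. If the first cell is the bottom of a column of lane $\lambda$, the chosen point is the bottom of some column $x\in\lambda$; the same holds for the other kinds of ends. We distinguish four sorts of such paths.

* **Outward**: from the bottom of a column $x$ to the top of a column $y$.
* **Inward**: from the left end of a row $u$ to the right end of a row $v$.
* **Outer reflection**: from the left end of a row to the top of a column.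
* **Inner reflection**: from the bottom of a column to the right end of a row.

Here $x,y,u,v$ are integers read off from a lift; since lattice paths are monotone, $x\le y$ and $u\le v$. Two paths are **disjoint in $C$** if they have no cell in common.

**What the gadget is for.** It forces agreement: *if an outward path and an inward path are disjoint in $C$, then all four lanes where they enter and leave have the same kind.* A digraph in which every two-way infinite path has to cross infinitely many gadgets both inward and outward then compels all pairwise disjoint such paths to agree on one kind in each gadget. If only finitely many lanes have that kind, only finitely many paths can pass.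

## 2. Gadgets with two and with three lanes

**Two lanes, $n=m=2$, $g(i)=i$.** Here $S=\{(i,i+1)\}$, and there are two cells, $(1,2)$ and $(2,1)$ as pairs of lanes. No two points of $S$ are one step apart, so $G$ consists of two separate edges $c^-\to c^+$. Each cell is a whole row and a whole column: the cell $(1,2)$ is row $1$ and column $2$.

**Two kinds, three lanes: $n=3$, $m=2$, $g(1)=1$, $g(2)=g(3)=2$.** The strip is $g(j)=g(i)+1$. The cells are the orbits of $(1,2),(1,3),(2,4),(3,4)$, that is, the lane pairs $(1,2),(1,3),(2,1),(3,1)$. The steps are $(1,2)\to(1,3)$ and $(2,4)\to(3,4)$. The lanes $2$ and $3$ have the same kind; row $2$, row $3$, column $2$, column $3$ are pairwise disjoint.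

**Three lanes, $n=m=3$, $g(i)=i$.** The strip consists of the points $(i,i+1)$ and $(i,i+2)$. The possible steps are $(i,i+1)\to(i,i+2)\to(i+1,i+2)$, so the six cells form a directed cycle. Number the cell of $(i,i+1)$ by $2i$ and that of $(i,i+2)$ by $2i+1$, modulo $6$; each step adds $1$. Then the left end of row $i$ is $2i$, its right end is $2i+1$, the bottom of column $j$, which is $(j-2,j)$, is $2j-3$, and its top $(j-1,j)$ is $2j-2$.

Let us verify the agreement property here. An outward path starts at an odd number and ends at an even one; an inward path starts at an even number and ends at an odd one. Both use an even number of cells. If they are disjoint, the lengths are $2,2$, or they add up to $6$. In the latter case the two paths partition the cycle, so the inward path starts right after the outward path ends, at an odd number, which is impossible. So both lengths are $2$: the outward path is $\{2x-3,2x-2\}$ with $y=x$, and the inward path is $\{2u,2u+1\}$ with $v=u$, contained in $\{2x-1,2x,2x+1,2x+2\}$. The only such pair starting with an even number is $\{2x,2x+1\}$, so $u\equiv x\pmod 3$. All four lanes agree.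

## 3. Directed double rays, and the theorem

A **double ray** is a two-way infinite path $\dots v_{-1}v_0v_1v_2\dots$ with all $v_i$ distinct. A **directed double ray** is a digraph with distinct vertices $v_i$ ($i\in\mathbb Z$) and edges $(v_i,v_{i+1})$, directed from $v_i$ to $v_{i+1}$. A (directed) graph has **arbitrarily many edge-disjoint copies of $H$** if for every $k\in\mathbb N$ it contains $k$ pairwise edge-disjoint subgraphs isomorphic to $H$. Graphs may be infinite and need not be locally finite.

For undirected graphs it is known that a graph containing $k$ edge-disjoint double rays for every $k\in\mathbb N$ also contains infinitely many edge-disjoint double rays. The paper of Nathan Bowler, Johannes Carmesin and Julian Pott, "Edge-disjoint double rays in infinite graphs: a Halin type result", arXiv:1307.0992 (2013), is the source of the following problem: if a *directed* graph has arbitrarily many edge-disjoint directed double rays, must it have infinitely many edge-disjoint directed double rays?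

The answer is no. From now on "double ray" means "directed double ray" in a digraph.

Note first what a counterexample has to achieve. The disjoint union, over all $k$, of $k$ double rays has arbitrarily many edge-disjoint double rays, and of course infinitely many as well: the families of different sizes do not disturb each other. So large families must obstruct one another. The theorem realizes this in the strongest way.

**Theorem.** Let $s_1,s_2,\dots$ be any sequence of positive integers. There is a countable digraph $D$, every vertex of which has total degree at most $3$, such that:

* **(T1)** two double rays of $D$ with a common vertex have a common edge (so edge-disjoint and vertex-disjoint mean the same for double rays of $D$);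
* **(T2)** the double rays of $D$ are partitioned into nonempty classes $\mathcal R_1,\mathcal R_2,\dots$, and double rays from different classes always share an edge;
* **(T3)** the maximum number of pairwise edge-disjoint double rays in $\mathcal R_k$ is exactly $s_k$.

**Corollary.** The directed analogue of the undirected theorem is false, both for edge-disjoint and for vertex-disjoint directed double rays, and already for (locally finite) digraphs of maximum total degree $3$.

*Proof of the Corollary from the Theorem.* Take $s_k=k$. By (T3), $D$ contains $k$ edge-disjoint double rays for every $k$; by (T1) they are vertex-disjoint. By (T2) an edge-disjoint family of double rays lies inside one class $\mathcal R_k$, and by (T3) it then has at most $k$ members. So no edge-disjoint family, and hence no vertex-disjoint family, is infinite. $\square$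

## 4. Disjoint crossings of one gadget have one kind

Fix a gadget with data $n,m,g$.

**Step 1: a discrete crossing principle.** We need a substitute for the Jordan curve theorem; for monotone paths it is elementary.

Let $Y$ be a two-way infinite lattice path meeting every column $j$ in a finite nonempty set. Since $Y$ only steps right or up, this set is an interval of rows $y^-(j),\dots,y^+(j)$, and as $Y$ passes from column $j$ to column $j+1$ by a right step,
$$y^+(j)=y^-(j+1).\tag{2}$$

**Lemma 1 (crossing principle).** If a finite lattice path $Z$ starts at $(i,j)$ with $i\le y^+(j)$ and ends at $(i',j')$ with $i'\ge y^-(j')$, then $Z$ meets $Y$. The statement with rows and columns exchanged holds as well.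

*Proof.* Suppose $Z$ does not meet $Y$. Then each vertex $(a,b)$ of $Z$ is either *below* $Y$, meaning $a<y^-(b)$, or *above* $Y$, meaning $a>y^+(b)$. The first vertex is below and the last is above, so some step of $Z$ leads from a vertex $(a,b)$ below to a vertex above. If it is a right step, then by (2) $a<y^-(b)\le y^+(b)=y^-(b+1)$, so the new vertex $(a,b+1)$ is below. If it is an up step, then $a+1\le y^-(b)\le y^+(b)$, so the new vertex $(a+1,b)$ is not above. Both are contradictions. Exchanging the coordinates maps lattice paths to lattice paths, which gives the transposed statement. $\square$

**Step 2: agreement.** We now prove in general what we saw for three lanes.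

**Lemma 2.** Let $P$ be an outward path, lifted to $\tilde P$ from the bottom of column $x$ to the top of column $y$, and let $Q$ be an inward path, lifted to $\tilde Q$ from the left end of row $u$ to the right end of row $v$. If $P,Q$ are disjoint in $C$, then $g(x)=g(y)$, $g(u)=g(v)$ and $g(x)\equiv g(u)\pmod m$.

*Proof.* Let $(u,j_s)$ and $(v,j_e)$ be the ends of $\tilde Q$, so
$$j_s=\min g^{-1}(g(u)+1),\qquad j_e=\max g^{-1}(g(v)+m-1),\qquad j_s\le j_e .$$
Extend $\tilde Q$ to a two-way infinite lattice path $\hat Q$ by all $(u,j)$ with $j<j_s$ and all $(v,j)$ with $j>j_e$. The added points are not in $S$, because $j_s$ and $j_e$ are the ends of rows $u$ and $v$. Let $q^-(j),\dots,q^+(j)$ be the rows of $\hat Q$ in column $j$.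

**Claim.** *If $g(u)<g(y)$ and $g(x)<g(v)+m$, then $\tilde P$ meets $\tilde Q$.*

Let $(i_0,x)$ be the bottom of column $x$, so $g(i_0)=g(x)-m+1$. We show $i_0\le q^+(x)$. Since $g(x)\le g(v)+m-1$ and $g$ is nondecreasing, $x\le j_e$.

* If $x\ge j_s$, then $\tilde Q$ contains some $(i,x)$. It lies in $S$, so $i\ge i_0$, and $q^+(x)\ge i\ge i_0$.
* If $x<j_s$, then $q^+(x)=u$, and $g(x)\le g(u)$ by the choice of $j_s$. So $g(i_0)=g(x)-m+1\le g(u)-m+1<g(u)$, and therefore $i_0<u$.

Let $(i_1,y)$ be the top of column $y$, so $g(i_1)=g(y)-1$. We show $i_1\ge q^-(y)$. Since $g(y)\ge g(u)+1$, we have $y\ge j_s$.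

* If $y\le j_e$, then $\tilde Q$ contains some $(i,y)$. It lies in $S$, so $i\le i_1$, and $q^-(y)\le i\le i_1$.
* If $y>j_e$, then $q^-(y)=v$, and $g(y)\ge g(v)+m$ by the choice of $j_e$. So $g(i_1)=g(y)-1\ge g(v)+m-1>g(v)$, and therefore $i_1>v$.

By Lemma 1, $\tilde P$ meets $\hat Q$. As $\tilde P\subseteq S$ and the added points are outside $S$, it meets $\tilde Q$. This proves the claim.

The translates $\tilde Q+t(n,n)$, $t\in\mathbb Z$, are also lifts of $Q$; they replace $g(u),g(v)$ by $g(u)+tm$, $g(v)+tm$. None of them meets $\tilde P$, since a common point would give a common cell. By the claim, for every $t$ either $g(u)+tm\ge g(y)$ or $g(x)\ge g(v)+(t+1)m$. Take the largest $t$ with $g(u)+tm<g(y)$. Then the second alternative holds for $t$, and $g(u)+(t+1)m\ge g(y)$ by maximality. Since $g(v)\ge g(u)$ and $g(y)\ge g(x)$,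
$$g(x)\ \ge\ g(v)+(t+1)m\ \ge\ g(u)+(t+1)m\ \ge\ g(y)\ \ge\ g(x).$$
So equality holds throughout, which is the assertion. $\square$

## 5. Nesting the gadgets

**Step 1: lanes and labels.** We fix which lanes exist and when each one first appears.

Let $\Lambda=\{(k,s):k\ge1,\ 1\le s\le s_k\}$. Its elements are the **lanes**; the lane $(k,s)$ has **label** $k$. Enumerate $\Lambda$ as $\nu_1,\nu_2,\dots$ with $\nu_1=(1,1)$ and $\nu_2=(2,1)$ so that for every $n$ the labels occurring in $\Lambda_n=\{\nu_1,\dots,\nu_n\}$ are exactly $1,\dots,m_n$. For example, after $\nu_1,\nu_2$ list the remaining lanes of label $1$, then those of label $2$, then all lanes of label $3$, and so on. Then $m_2=2$ and $m_{n+1}\in\{m_n,m_n+1\}$.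

**Step 2: the gadget $G_n$, with alternating orientation.** For $n\ge2$ put $m=m_n$ and $\varepsilon_n=(-1)^n$. List $\Lambda_n$ as $\lambda_1,\dots,\lambda_n$ in consecutive blocks $1,\dots,m$, where block $p$ consists of all lanes whose label is $\equiv\varepsilon_np\pmod m$. Each block contains the lanes of exactly one label. Put $\varphi_n(i)=\lambda_i$ and let $g_n(i)$ be the number of the block of $\lambda_i$, for $1\le i\le n$, and extend by $\varphi_n(i+n)=\varphi_n(i)$, $g_n(i+n)=g_n(i)+m$. Then $g_n$ is as in Section 1, and
$$\mathrm{label}(\varphi_n(i))\equiv\varepsilon_n\,g_n(i)\pmod{m_n}.\tag{3}$$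
So the residue class of $i$ modulo $n$ is identified with a lane in $\Lambda_n$, and "same kind" means "same label". We say that position $p$ of $G_n$ *carries* the label in $\{1,\dots,m\}$ that is $\equiv\varepsilon_np\pmod m$. Let $G_n$ be the resulting gadget, $C_n$ its set of cells, and let $L_n(\lambda),R_n(\lambda),B_n(\lambda),T_n(\lambda)\in C_n$ be the left end and right end of row $\lambda$ and the bottom and top of column $\lambda$.

*Example.* Let $s_k=k$, with $\nu_1,\nu_2,\dots=(1,1),(2,1),(2,2),(3,1),(3,2),(3,3),\dots$. Then $m_2=m_3=2$ and $m_4=m_5=3$. The gadgets $G_2$ and $G_3$ are the first two examples of Section 2. In $G_4$ the blocks $1,2,3$ carry the labels $1,2,3$ and contain $1,2,1$ lanes. In $G_5$ they carry the labels $2,1,3$ (since $-1\equiv2$, $-2\equiv1$, $-3\equiv3$ modulo $3$) and contain $2,1,2$ lanes.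

**Step 3: the wiring.** The vertices of $D$ are those of all $G_n$ ($n\ge2$), **ports** $i^n_\lambda,o^n_\lambda$ ($n\ge2$, $\lambda\in\Lambda_n$), and **turn vertices** $t_\lambda$ ($\lambda\in\Lambda$). Besides the edges of the $G_n$ we take, for $n\ge2$ and $\lambda\in\Lambda_n$, the edges
$$i^n_\lambda\to L_n(\lambda)^-,\qquad T_n(\lambda)^+\to o^n_\lambda,\qquad R_n(\lambda)^+\to i',\qquad o'\to B_n(\lambda)^-,$$
where $(i',o')=(i^{n-1}_\lambda,o^{n-1}_\lambda)$ if $n\ge3$ and $\lambda\in\Lambda_{n-1}$, and $i'=o'=t_\lambda$ otherwise, that is, if $\lambda=\nu_n$ or $n=2$.

So a traveler on lane $\lambda$ can come in from infinity along row $\lambda$ of ever smaller gadgets, turn around at $t_\lambda$, and go out along column $\lambda$ of ever larger gadgets. The turn vertex of $\nu_j$ is attached to $G_{j^*}$ with $j^*=\max(j,2)$.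

**Step 4: degrees, and (T1).** Let $c$ be the cell of $(i,j)$ in $G_n$. The vertex $c^-$ has one edge coming from $(i,j-1)$, or from the port $i^n_\lambda$ if $(i,j)$ is the left end of its row, and one edge coming from $(i-1,j)$, or from $o'$ if $(i,j)$ is the bottom of its column. So $c^-$ has in-degree $2$ and out-degree $1$. In the same way $c^+$ has in-degree $1$, and out-degree $2$: right or to $i'$, up or to $o^n_\lambda$. The port $i^n_\lambda$ receives one edge, from $R_{n+1}(\lambda)^+$, and sends one, to $L_n(\lambda)^-$; the port $o^n_\lambda$ receives one from $T_n(\lambda)^+$ and sends one to $B_{n+1}(\lambda)^-$; and $t_{\nu_j}$ receives one from $R_{j^*}(\nu_j)^+$ and sends one to $B_{j^*}(\nu_j)^-$. Hence all total degrees are at most $3$, and $D$ is countable. Every vertex has in-degree $1$ or out-degree $1$, and every double ray through it uses that single edge. So two double rays with a common vertex have a common edge. **This is (T1).**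

**Step 5: inside and outside of a gadget.** For $n\ge2$ let $\mathrm{In}_n$ consist of all vertices of $G_r$ and all ports $i^r_\lambda,o^r_\lambda$ with $2\le r<n$, together with $t_\lambda$ for $\lambda\in\Lambda_n$. Let $\mathrm{Out}_n$ be the set of all vertices not in $\mathrm{In}_n\cup V(G_n)$. For example $\mathrm{In}_2=\{t_{\nu_1},t_{\nu_2}\}$. From the wiring we read off:

* There are no edges between $\mathrm{In}_n$ and $\mathrm{Out}_n$. Indeed, ports with upper index $r<n$ are joined only to $G_r$ and $G_{r+1}$ with $r+1\le n$; the vertices $t_\lambda$ with $\lambda\in\Lambda_n$ are joined only to gadgets $G_r$ with $r\le n$; and $G_r$ with $r<n$ is joined only to ports with upper index $r$ or $r-1$ and to turn vertices of lanes in $\Lambda_r$.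
* Edges from $\mathrm{In}_n$ to $G_n$ end in some $B_n(\lambda)^-$; edges from $G_n$ to $\mathrm{In}_n$ start in some $R_n(\lambda)^+$.
* Edges from $G_n$ to $\mathrm{Out}_n$ start in some $T_n(\lambda)^+$ and end in $o^n_\lambda$; edges from $\mathrm{Out}_n$ to $G_n$ start in some $i^n_\lambda$ and end in $L_n(\lambda)^-$.
* $\mathrm{In}_n\cup V(G_n)$ is finite, $\bigcup_n\mathrm{In}_n=V(D)$, and
$$\mathrm{In}_{n+1}=\mathrm{In}_n\cup V(G_n)\cup\{i^n_\lambda,o^n_\lambda:\lambda\in\Lambda_n\}\cup\{t_{\nu_{n+1}}\}.\tag{4}$$

**Step 6: segments.** A **$G_n$-segment** of a double ray $R$ is a maximal subpath of $R$ with all vertices in $G_n$. It is finite, since $G_n$ is. By the list above it runs from some $c^-$ to some $d^+$, and it is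

* outward, if its preceding vertex is in $\mathrm{In}_n$ and its following vertex is in $\mathrm{Out}_n$;
* inward, if these are in $\mathrm{Out}_n$ and $\mathrm{In}_n$ respectively;
* an outer reflection, if both are in $\mathrm{Out}_n$;
* an inner reflection, if both are in $\mathrm{In}_n$.

In each case it is a path of the corresponding sort from Section 1. Distinct $G_n$-segments of one double ray are disjoint in $C_n$, since the vertices of a double ray are distinct. $G_n$-segments of edge-disjoint double rays are disjoint in $C_n$ as well, since a common cell $c$ would give the common edge $c^-\to c^+$.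

*The innermost layer by hand.* In $G_2$ the lanes $\nu_1,\nu_2$ have labels $1,2$, and there are two cells, $c=(\nu_1,\nu_2)$ and $d=(\nu_2,\nu_1)$, with no edges between them inside $G_2$. The cell $c$ is entered from $i^2_{\nu_1}$ or $t_{\nu_2}$ and left to $t_{\nu_1}$ or $o^2_{\nu_2}$; the cell $d$ is entered from $i^2_{\nu_2}$ or $t_{\nu_1}$ and left to $t_{\nu_2}$ or $o^2_{\nu_1}$. A double ray through $t_{\nu_1}$ passes $c$ just before and $d$ just after. After $d$ it cannot go to $t_{\nu_2}$, which leads back to $c$; so it goes to $o^2_{\nu_1}$. Before $c$ it cannot come from $t_{\nu_2}$, which is reached only from $d$; so it comes from $i^2_{\nu_1}$. It enters and leaves on label $1$, and it uses up both cells.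

## 6. Every double ray has a label at each gadget

We now transfer Lemma 2 to double rays.

**Lemma 3.** If a double ray $R$ meets $\mathrm{In}_n$, then $R$ has an outward and an inward $G_n$-segment.

*Proof.* Let $r$ be a vertex of $R$ in $\mathrm{In}_n$. Since $\mathrm{In}_n\cup V(G_n)$ is finite, there is a first vertex $w$ of $R$ after $r$ in $\mathrm{Out}_n$. Let $z$ be the last vertex of $\mathrm{In}_n$ on $R$ before $w$; it is $r$ or later. All vertices strictly between $z$ and $w$ are in $G_n$, and there is at least one, as no edge joins $\mathrm{In}_n$ to $\mathrm{Out}_n$. They form an outward segment. Symmetrically, take the last vertex $w_1$ of $R$ before $r$ in $\mathrm{Out}_n$ and the first vertex of $\mathrm{In}_n$ after $w_1$; between them lies an inward segment. $\square$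

Let $R$ be a double ray. Since $\bigcup_n\mathrm{In}_n=V(D)$, there is $n_0$ such that $R$ meets $\mathrm{In}_{n_0}$; then $R$ meets $\mathrm{In}_n$ for all $n\ge n_0$ by (4). For such $n$ there are outward and inward $G_n$-segments by Lemma 3, and any outward one is disjoint in $C_n$ from any inward one. Comparing every outward segment with every inward segment by Lemma 2, and using (3), we get:

$$\text{There is a label } k_n=k_n(R)\text{ such that all outward and inward } G_n\text{-segments of } R$$
$$\text{enter and leave } G_n\text{ through lanes of label } k_n;\text{ and }g_n(x)=g_n(y),\ g_n(u)=g_n(v)\text{ for their lifts.}\tag{5}$$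

The same comparison works between edge-disjoint double rays $R,R'$ that both meet $\mathrm{In}_n$: an outward segment of $R$ and an inward segment of $R'$ are disjoint in $C_n$, so
$$k_n(R)=k_n(R').\tag{6}$$

If $q$ pairwise edge-disjoint double rays meet $\mathrm{In}_n$, they have a common label $k$ at $G_n$, and each has an outward segment that starts at a cell $B_n(\lambda)$ with $\lambda$ of label $k$. These cells are distinct, hence so are the lanes, and $q\le s_k$. It looks as if we are done, but $k$ depends on $n$: if $k_n(R)$ could grow with $n$, the bound $s_{k_n}$ might grow too, while more and more double rays of an infinite family meet $\mathrm{In}_n$. We need that $k_n(R)$ does not change with $n$. This is where the signs $\varepsilon_n$ come in.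

## 7. How labels drift if all gadgets turn the same way

The most natural construction puts the labels in the same cyclic order in every gadget, that is, $\varepsilon_n=1$ for all $n$. Nothing in Sections 4 to 6 used the alternation of signs. Here is a double ray of this variant whose label changes.

Let $s_k=1$ for all $k$, so that $\nu_k=(k,1)$, $m_n=n$; write $k$ for the lane $\nu_k$. With $\varepsilon_n=1$ we have $g_n(i)=i$, and $G_n$ has the strip $i<j<i+n$. The left end of row $i$ and the top of column $i+1$ are the same point $(i,i+1)$. The right end of row $i$ is $(i,i+n-1)$, the bottom of column $j$ is $(j-n+1,j)$. We write cells as pairs (row lane, column lane). The double ray behaves as follows.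

* Far inside: it comes in along row $1$ of $G_4,G_3,G_2$, passes $t_1$, and goes out along column $1$ of $G_2,G_3,G_4$ to the port $o^4_1$.
* On the way out between $G_4$ and $G_5$: from $o^4_1$ it enters $G_5$ at the bottom of column $1$, the cell $(2,1)$, as $(-3,1)+(5,5)=(2,6)$. This is also the right end of row $2$, so it may leave at once to $i^4_2$. That port leads to the left end of row $2$ of $G_4$, the cell $(2,3)$, which is also the top of column $3$. It leaves at once to $o^4_3$.
* Then it goes out along column $3$ of $G_5,G_6,\dots$.
* On the way in, it comes along row $3$ of $\dots,G_6,G_5$ to $i^4_3$. It enters $G_4$ at the left end of row $3$, the cell $(3,4)$, which is the top of column $4$, and leaves to $o^4_4$. It enters $G_5$ at the bottom of column $4$, the point $(0,4)$, and takes the lattice path $(0,4)\to(1,4)\to(1,5)$ to the right end of row $1$; its cells are $(5,4),(1,4),(1,5)$. From there it goes to $i^4_1$ and in along row $1$ of $G_4$.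

No vertex is repeated. In $G_4$ the cells used are $(1,\cdot)$, $(\cdot,1)$, $(2,3)$, $(3,4)$, and in $G_5$ they are $(3,\cdot)$, $(\cdot,3)$, $(2,1)$, $(5,4),(1,4),(1,5)$; by (1) these parts are disjoint. The ports with upper index $4$ are $o_1,i_2,o_3$ on the way out and $i_3,o_4,i_1$ on the way in. In all other gadgets the ray uses one row and the column of the same lane. So this is a double ray, with $k_n=1$ for $2\le n\le 4$ and $k_n=3$ for $n\ge5$.

The mechanism is visible. The inner reflection of $G_5$ moves the ray from column $1$ to row $2$, the outer reflection of $G_4$ moves it on from row $2$ to column $3$: both reflections push in the same cyclic direction, and together they carry the ray from one label to another. The next section proves that reflections can push in one direction only, and not past the label of the ray. If consecutive gadgets carry opposite cyclic orders, the two pushes then work against each other.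

## 8. Reflections advance the position, but not past the crossing lane

Again fix one gadget with data $n,m,g$. Each lemma describes where a reflection can go once a crossing path of a single kind is present.

**Lemma 4 (outer reflections).** Let $P$ be an outward path with $g(x)=g(y)$ for its lifts, and let $Z$ be an outer reflection disjoint from $P$ in $C$, lifted to go from the left end of row $a$ to the top of column $b$. Let $p\equiv g(x)\pmod m$ be the integer with $p\le g(a)<p+m$. Then
$$p\le g(a)<g(b)\le p+m .$$

*Proof.* The lift $\tilde Z$ starts in column $\min g^{-1}(g(a)+1)$ and ends in column $b$, so $g(b)\ge g(a)+1$. Suppose $g(b)>p+m$. Choose the lift $\tilde P$ with $g(x)=g(y)=p+m$. All its columns lie between $x$ and $y$, hence in the fibre $g^{-1}(p+m)=[f,f']$. Extend $\tilde P$ downwards in column $x$ and upwards in column $y$ by all further points. These are outside $S$, since $\tilde P$ starts at a bottom and ends at a top. The resulting path $\hat P$ meets every row in a finite nonempty set, always within the columns $[f,f']$. Now $\tilde Z$ starts in column $\min g^{-1}(g(a)+1)\le f$, because $g(a)+1\le p+m$, and it ends in column $b>f'$. By the transposed form of Lemma 1, $\tilde Z$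 meets $\hat P$. Since $\tilde Z\subseteq S$, it meets $\tilde P$, contradicting disjointness. $\square$

**Lemma 5 (inner reflections).** Let $Q$ be an inward path with $g(u)=g(v)$ for its lifts, and let $Z$ be an inner reflection disjoint from $Q$ in $C$, lifted to go from the bottom of column $d$ to the right end of row $a$. Put $\delta=g(d)-m$, and let $q\equiv g(u)\pmod m$ be the integer with $q\le\delta<q+m$. Then
$$q\le\delta<g(a)\le q+m .$$

*Proof.* The lift $\tilde Z$ starts in row $\min g^{-1}(g(d)-m+1)=\min g^{-1}(\delta+1)$ and ends in row $a$, so $g(a)\ge\delta+1$. Suppose $g(a)>q+m$. Choose the lift $\tilde Q$ with $g(u)=g(v)=q+m$. Its rows lie in the fibre $g^{-1}(q+m)=[f,f']$. Extend it as in the proof of Lemma 2, to the left in row $u$ and to the right in row $v$, by points outside $S$, to a path $\hat Q$ that meets every column in a finite nonempty set and whose rows all lie in $[f,f']$. Now $\tilde Z$ starts in a row $\le f$, because $\delta+1\le q+m$, and ends in row $a>f'$. By Lemma 1, $\tilde Z$ meets $\hat Q$, hence $\tilde Q$, a contradiction. $\square$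

## 9. Opposite orders in consecutive gadgets freeze the label

**Proposition 6.** Let $R$ be a double ray of $D$ that meets $\mathrm{In}_n$, $n\ge2$. Then $k_{n+1}(R)=k_n(R)$.

*Proof.* Write
$$m=m_n,\quad m'=m_{n+1}\in\{m,m+1\},\quad \varepsilon=\varepsilon_n,\quad k=k_n(R),\quad l=k_{n+1}(R),\quad t=t_{\nu_{n+1}},$$
and suppose $k\ne l$.

**Step 1: a common cyclic order, and two sets of labels.** Arrange the labels $1,\dots,m'$ cyclically in the order $c\mapsto c+\varepsilon$ modulo $m'$. For $c\ne d$ let $[c,d)$ be the set of labels met when walking in this direction from $c$, included, until just before $d$, and let $(c,d]=([c,d)\setminus\{c\})\cup\{d\}$. If $m'=m+1$, deleting the label $m'$ leaves the cyclic order $c\mapsto c+\varepsilon$ modulo $m$ on $\{1,\dots,m\}$. By (3), one step forward in position changes the label by $+\varepsilon$ modulo $m$ in $G_n$, and by $\varepsilon_{n+1}=-\varepsilon$ modulo $m'$ in $G_{n+1}$. So in $G_n$ increasing positions walk along our cyclic order, and in $G_{n+1}$ they walk against it. Put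
$$A=(l,k],\qquad B=[l,k).$$
Then $k\in A$, $l\notin A$, $l\in B$, $k\notin B$.

**Step 2: what reflections do with $A$ and $B$.** We prove two rules.

*Rule (α). If an outer reflection of $R$ in $G_n$ enters through a row of label $a\in B$, then it leaves through a column of label $b\in A$.* Apply Lemma 4 with $P$ an outward $G_n$-segment of $R$; it exists by Lemma 3, satisfies $g_n(x)=g_n(y)$ by (5), and is disjoint from the reflection. The position $p$ of the lemma carries the label $k$. As $a\ne k$, the entrance has a position strictly between $p$ and $p+m$, and the exit has a larger position, at most $p+m$. The positions $p,p+1,\dots,p+m$ carry $k$, then all other labels of $\{1,\dots,m\}$ once in the order of our walk, then $k$ again. So, walking from $k$, we meet $a$ and then later $b$, at the latest when returning to $k$. That is, $b\in(a,k]$. As $a\in[l,k)$, we have $(a,k]\subseteq(l,k]=A$.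

*Rule (β). If an inner reflection of $R$ in $G_{n+1}$ enters through a column of label $b\in A$, then it leaves through a row of label $a\in B$.* Apply Lemma 5 in $G_{n+1}$ with $Q$ an inward $G_{n+1}$-segment of $R$, which satisfies $g_{n+1}(u)=g_{n+1}(v)$ by (5). The position $q$ of the lemma carries the label $l$, and the position $\delta$ carries $b$, as $\delta\equiv g_{n+1}(d)\pmod{m'}$. As $b\ne l$, we have $q<\delta<q+m'$, and the exit has a position larger than $\delta$ and at most $q+m'$. Read the positions downwards from $q+m'$: their labels start with $l$ and walk along our cyclic order. We meet $a$ first, possibly $a=l$ at the very start, and $b$ strictly later, before completing the round. That is, $a\in[l,b)$. As $b\in(l,k]$, we have $[l,b)\subseteq[l,k)=B$.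

Fix a vertex $r$ of $R$ in $\mathrm{In}_n$. We show that $R$ passes $t$ both after and before $r$.

**Step 3: the way out.** We isolate the part of $R$ on which the label would have to change from $k$ to $l$.

Let $w$ be the first vertex of $R$ after $r$ in $\mathrm{Out}_{n+1}$. The predecessor of $w$ is not in $\mathrm{Out}_{n+1}$, and not in $\mathrm{In}_{n+1}$, as no edge joins these sets; so it is in $G_{n+1}$. Let $T'$ be the $G_{n+1}$-segment ending there. It comes after $r$, and its preceding vertex, being $r$ or later and before $w$, is not in $\mathrm{Out}_{n+1}$. So $T'$ is outward and enters through a column of label $l$.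

Let $z$ be the last vertex of $R$ before $T'$ in $\mathrm{In}_n$; it is $r$ or later. The successor of $z$ is not in $\mathrm{In}_n$ (the vertices of $T'$ are in $\mathrm{Out}_n$), and not in $\mathrm{Out}_n$, as no edge joins these sets; so it is in $G_n$. Let $T$ be the $G_n$-segment starting there. It ends before $T'$ and its following vertex is not in $\mathrm{In}_n$. So $T$ is outward and leaves through a column of label $k$.

Let $R^+$ be the part of $R$ strictly between $T$ and $T'$. It is finite and has no vertex in $\mathrm{In}_n\cup\mathrm{Out}_{n+1}$. By (4) it consists of ports $i^n_\lambda,o^n_\lambda$, possibly $t$, and segments in $G_n$ and $G_{n+1}$. Its first vertex is a port $o^n_\lambda$, and its last vertex, preceding $T'$, is in $\mathrm{In}_{n+1}$ and adjacent to $G_{n+1}$, so it is a port $o^n_\lambda$ or $t$. Hence every segment in $R^+$ has its preceding and following vertices in $R^+$ too. So the $G_n$-segments in $R^+$ are outer reflections, and the $G_{n+1}$-segments in $R^+$ are inner reflections.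

*Claim: $t\in R^+$.* Suppose not. $R^+$ starts with a port $o^n_\lambda$ whose label is $k\in A$. Now let $R$ be at any port $o^n_\lambda$ of $R^+$ with label in $A$. Next comes a $G_{n+1}$-segment that enters through column $\lambda$. It is not $T'$, because $T'$ enters through label $l\notin A$. So it lies in $R^+$ and is an inner reflection. By (β) it leaves through a row $\mu$ with label in $B$. The next vertex is $i^n_\mu$, or $t$ if $\mu=\nu_{n+1}$; it lies in $R^+$, so it is $i^n_\mu$. Then comes a $G_n$-segment, in $R^+$, hence an outer reflection, entering through row $\mu$. By (α) it leaves through a column $\lambda'$ with label in $A$, to the port $o^n_{\lambda'}$ of $R^+$. We are in the same situation again, further along $R^+$. So $R^+$ would be infinite, a contradiction.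

**Step 4: the way in.** The argument runs parallel, with the alternation starting in $B$.

Let $w_1$ be the last vertex of $R$ before $r$ in $\mathrm{Out}_{n+1}$. As in Step 3, its successor is in $G_{n+1}$. Let $T_1'$ be the $G_{n+1}$-segment starting there. It ends before $r$, and its following vertex is not in $\mathrm{Out}_{n+1}$, so it is inward and leaves through a row of label $l$.

Let $z_1$ be the first vertex of $R$ after $T_1'$ in $\mathrm{In}_n$; it is $r$ or earlier. Its predecessor is not in $\mathrm{In}_n$, and not in $\mathrm{Out}_n$, so it is in $G_n$. Let $T_1$ be the $G_n$-segment ending there. It comes after $T_1'$ and its preceding vertex is not in $\mathrm{In}_n$. So $T_1$ is inward and enters through a row of label $k$.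

Let $R^-$ be the part of $R$ strictly between $T_1'$ and $T_1$. It is finite and has no vertex in $\mathrm{In}_n\cup\mathrm{Out}_{n+1}$. Its first vertex follows $T_1'$ and is in $\mathrm{In}_{n+1}$, so it is a port $i^n_\mu$ or $t$; its last vertex precedes $T_1$ and is a port $i^n_\mu$. So, as before, the $G_n$-segments in $R^-$ are outer reflections and the $G_{n+1}$-segments in $R^-$ are inner reflections.

*Claim: $t\in R^-$.* Suppose not. Then $R^-$ starts with a port $i^n_\mu$, whose label is $l\in B$. Let $R$ be at any port $i^n_\mu$ of $R^-$ with label in $B$. Next comes a $G_n$-segment that enters through row $\mu$. It is not $T_1$, because $T_1$ enters through label $k\notin B$. So it lies in $R^-$ and is an outer reflection, and by (α) it leads to a port $o^n_\lambda$ of $R^-$ with label in $A$. Then comes a $G_{n+1}$-segment in $R^-$, an inner reflection entering through column $\lambda$. By (β) it leaves through a row $\mu'$ with label in $B$, and as $t\notin R^-$ the next vertex is the port $i^n_{\mu'}$ of $R^-$. We are in the same situation again, further along $R^-$. So $R^-$ would be infinite, a contradiction.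

**Step 5: conclusion.** $R^+$ lies after $r$ and $R^-$ lies before $r$. So $t$ occurs twice on $R$, contradicting that the vertices of $R$ are distinct. Hence $k=l$. $\square$

The turn vertex $t$ of the lane that is new in $G_{n+1}$ is the only place where a ray could escape the alternation between $A$ and $B$. A change of label would need this place twice, once on the way out and once on the way in.

## 10. Classes by label, and counting lanes

By Proposition 6, the number $k_n(R)$ is the same for all $n$ for which $R$ meets $\mathrm{In}_n$. Call it $\mathrm{lab}(R)$ and put
$$\mathcal R_k=\{R:\ R\text{ a double ray of } D,\ \mathrm{lab}(R)=k\}\qquad(k\ge1).$$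
These classes partition the double rays of $D$. We prove the remaining parts of the Theorem; (T1) was shown in Section 5, Step 4, together with the degree bound and countability.

**Step 1: $\mathcal R_k$ is nonempty and contains $s_k$ pairwise edge-disjoint double rays.** For $\lambda=\nu_j\in\Lambda$ put $j^*=\max(j,2)$. Let $L_\lambda$ come in through row $\lambda$ of $\dots,G_{j^*+1},G_{j^*}$, passing from $R_{n}(\lambda)^+$ via $i^{n-1}_\lambda$ to $L_{n-1}(\lambda)^-$ for $n>j^*$; then pass from $R_{j^*}(\lambda)^+$ via $t_\lambda$ to $B_{j^*}(\lambda)^-$; then go out through column $\lambda$ of $G_{j^*},G_{j^*+1},\dots$, passing from $T_n(\lambda)^+$ via $o^n_\lambda$ to $B_{n+1}(\lambda)^-$. By (1), row $\lambda$ and column $\lambda$ of $G_n$ visit no cell twice and are disjoint, so $L_\lambda$ is a directed double ray. Its outward segment in $G_n$ is column $\lambda$, so $\mathrm{lab}(L_\lambda)$ is the label of $\lambda$. If $\lambda\ne\mu$ have the same label, then by (1) the rows and columns $\lambda$ and $\mu$ are pairwise disjoint in every $C_n$, and the ports and turn vertices used are different; so $L_\lambda$ and $L_\mu$ are disjoint. Hence $L_{(k,1)},\dots,L_{(k,s_k)}$ are $s_k$ pairwise disjoint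 members of $\mathcal R_k$.

**Step 2: double rays of different classes share an edge.** Let $R,R'$ be edge-disjoint double rays, and choose $n$ such that both meet $\mathrm{In}_n$. By (6), $\mathrm{lab}(R)=k_n(R)=k_n(R')=\mathrm{lab}(R')$. So edge-disjoint double rays belong to the same class. With Step 1 this proves **(T2)**.

**Step 3: at most $s_k$ edge-disjoint members of $\mathcal R_k$.** Let $R_1,\dots,R_q\in\mathcal R_k$ be pairwise edge-disjoint. Choose $n$ such that all of them meet $\mathrm{In}_n$. By Lemma 3 each has an outward $G_n$-segment, which starts at $B_n(\lambda)$ for a lane $\lambda$ of label $k$. These segments are disjoint in $C_n$, so the $q$ lanes are distinct. There are only $s_k$ lanes of label $k$, so $q\le s_k$. In particular there is no infinite edge-disjoint family in $\mathcal R_k$, since it would contain $s_k+1$ members. Together with Step 1 this proves **(T3)**, and the Theorem. $\blacksquare$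

With $s_k=k$ the Corollary of Section 3 follows: an edge-disjoint family in $D$ that contains a given double ray $R$ has at most $\mathrm{lab}(R)$ members, although $D$ contains edge-disjoint families of every finite size. So the directed analogue of the undirected theorem is false.
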